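\title{Unimodular random trees that grow faster than their spines}

\begin{abstract}
The spine of a tree is the union of its bi-infinite paths. We ask whether a unimodular random rooted tree of bounded degree with infinitely many ends must have the same exponential growth rate as its spine, and we show that the answer is no. For every $d\ge3$ and $1<\gamma<\sqrt{d-1}$ we construct such trees with degrees at most $d$ whose spine has growth exactly $\gamma$, while the growth of the tree is strictly larger than $\gamma$ or, in a second example, does not exist. A matching upper bound shows that these examples grow as fast as possible, and that the two growth rates agree when the growth of the spine is at least $\sqrt{d-1}$.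
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are connected and locally finite. A \emph{random rooted graph} $(\mathcal G,o)$ is a random element of the space of isomorphism classes of rooted graphs, where measurability refers to the $\sigma$-algebra generated by the isomorphism types of the balls about the root. It is \emph{unimodular} if it satisfies the \emph{Mass Transport Principle}: for every nonnegative measurable function $f(G,x,y)$ on isomorphism classes of graphs with two distinguished vertices,
\begin{equation}\label{eq:mtp}
\mathbb E\sum_{x\in V(\mathcal G)} f(\mathcal G,o,x)=\mathbb E\sum_{x\in V(\mathcal G)} f(\mathcal G,x,o).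
\end{equation}
One reads $f(G,x,y)$ as an amount of mass sent from $x$ to $y$ by a rule that depends only on the isomorphism type of $(G,x,y)$; then \eqref{eq:mtp} says that the expected mass sent by the root equals the expected mass it receives. If $G$ is finite and $o$ is uniform in $V(G)$, both sides equal $|V(G)|^{-1}\sum_{x,y}f(G,x,y)$. Unimodularity extends the idea of a uniformly chosen root to infinite graphs. A regular tree is unimodular, because there $f(G,x,y)$ depends only on the distance between $x$ and $y$.

Let $B_G(x,n)$ be the ball of radius $n$ about $x$ in $G$. The \emph{upper} and \emph{lower growth} of $G$ are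
\[
\overline{\operatorname{gr}}(G)=\limsup_{n\to\infty}|B_G(x,n)|^{1/n},\qquad \underline{\operatorname{gr}}(G)=\liminf_{n\to\infty}|B_G(x,n)|^{1/n}.
\]
They do not depend on $x$, since $B_G(x,n)\subset B_G(y,n+k)$ when $x$ and $y$ are at distance $k$. If they are equal, the common value is the \emph{growth} $\operatorname{gr}(G)$.

An \emph{end} of a tree is an equivalence class of rays (one-sided infinite paths), two rays being equivalent if they share a tail. The \emph{spine} $S$ of a tree $T$ with infinitely many ends is the union of all bi-infinite paths in $T$. It has no leaves, and it is a subtree: two disjoint bi-infinite paths are joined by a finite path, which together with half of each of them is again bi-infinite. So each component of $T\setminus S$ is joined to $S$ by exactly one edge. Each such component is finite, since otherwise it would contain a ray by K\"onig's lemma, and this ray could be extended backwards through $S$ to a bi-infinite path. Thus $T$ is its spine with finite trees attached. The following question comes from the paper of Abert, Fr\k{a}czyk and Hayes \cite{AFH}.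

\begin{quote}
Let $(T,o)$ be a unimodular random rooted tree with bounded degree and with infinitely many ends almost surely. Assume that almost surely the growth of its spine $S$ exists. Does it follow that almost surely the growth of $T$ exists and equals the growth of $S$?
\end{quote}

The law is not assumed to be ergodic, so the growth rates may be random, and the comparison is made in each realization. There is good reason to expect the answer yes: unimodularity forces the attached finite trees to have finite mean size, and it gives the answer yes whenever the balls of the spine obey a bound of the right exponential order that is uniform in the center (Section~\ref{sec:guess}). Nevertheless, the answer is no.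

For a degree bound $d$ we write $D=d-1$. A tree with degrees at most $2$ has at most two ends, so $d\ge3$ and $D\ge2$. For $\gamma>1$ define $g(\gamma,D)$ by
\begin{equation}\label{eq:g}
\frac1{\log g(\gamma,D)}=\frac1{2\log\gamma}+\frac1{\log D},\qquad\text{and put } g(1,D)=1 .
\end{equation}
For $\gamma>1$ the inequality $g(\gamma,D)>\gamma$ means $\frac1{\log D}<\frac1{2\log\gamma}$, so
\begin{equation}\label{eq:threshold}
g(\gamma,D)>\gamma\iff\gamma^2<D .
\end{equation}

\begin{theorem}\label{thm:examples}
Let $d\ge3$ and $1<\gamma<\sqrt{d-1}$. For each of the following two properties there is a unimodular random rooted tree $(T,o)$ with degrees at most $d$ and almost surely infinitely many ends, whose spine almost surely has growth exactly $\gamma$, and which has the property.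
\begin{itemize}
\item[(a)] Almost surely $\operatorname{gr}(T)$ exists and equals $g(\gamma,d-1)>\gamma$.
\item[(b)] Almost surely $\underline{\operatorname{gr}}(T)=\gamma<g(\gamma,d-1)=\overline{\operatorname{gr}}(T)$, so the growth of $T$ does not exist.
\end{itemize}
\end{theorem}

For instance, $d=5$ and $\gamma=\sqrt2$ give $\operatorname{gr}(S)=2^{1/2}$ and, in (a), $\operatorname{gr}(T)=2^{2/3}$.

\begin{theorem}\label{thm:bound}
Let $(T,o)$ be a unimodular random rooted tree with almost surely infinitely many ends, let $S$ be its spine, and let $\bar\gamma=\overline{\operatorname{gr}}(S)$.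
\begin{itemize}
\item[(i)] If the degrees are at most $d$, then almost surely $\overline{\operatorname{gr}}(T)\le\max\{\bar\gamma,\,g(\bar\gamma,d-1)\}$. In particular, almost surely on the event that $\operatorname{gr}(S)$ exists and is at least $\sqrt{d-1}$, the growth $\operatorname{gr}(T)$ exists and equals $\operatorname{gr}(S)$.
\item[(ii)] Without a degree bound, almost surely $\overline{\operatorname{gr}}(T)\le\bar\gamma^{\,2}$.
\end{itemize}
\end{theorem}

So for the degree bound $d$ the implication in the question holds when $\operatorname{gr}(S)\ge\sqrt{d-1}$, and it can fail for every value of $\operatorname{gr}(S)$ in $(1,\sqrt{d-1})$, where the bound in (i) is attained by Theorem~\ref{thm:examples}. The exponent $2$ in (ii) is optimal, since $g(\gamma,D)\to\gamma^2$ as $D\to\infty$ by \eqref{eq:g}.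

Section~\ref{sec:idea} explains the counterexample for $d=5$, $\gamma=\sqrt2$. Sections~\ref{sec:construction} and~\ref{sec:growth} prove Theorem~\ref{thm:examples}, and Section~\ref{sec:bound} proves Theorem~\ref{thm:bound}.

\section{Mass transport and the natural guess}\label{sec:guess}

Without unimodularity the spine does not control the growth of the tree. In the $3$-regular tree take a ray $o=x_0,x_1,\dots$ and join each $x_r$, $r\ge1$, to the root of a complete ternary tree of depth $r^2$. The degrees are at most $4$, the spine has growth $2\ge\sqrt3$, and the tree has growth $3$, because the ball of radius $r^2+r+1$ contains $3^{r^2}$ vertices. This section shows how \eqref{eq:mtp} limits the attached trees.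

We record two counts. In the \emph{complete $D$-ary tree of depth $h$} every vertex at depth less than $h$ has $D$ children. For $D\ge2$ and $m\le h$ it has $\frac{D^{m+1}-1}{D-1}\le2D^m$ vertices of depth at most $m$. In any graph with degrees at most $D+1$,
\begin{equation}\label{eq:ball}
|B(z,m)|\le1+(D+1)\frac{D^m-1}{D-1}\le1+3(D^m-1)\le3D^m .
\end{equation}
All our upper bounds on growth come from bounds on expectations, through the following lemma.

\begin{lemma}\label{lem:moment}
Let $\mathcal N$ be an infinite set of positive integers, and let $Y_n\ge0$, $n\in\mathcal N$, be random variables with $\mathbb E Y_n\le a_n$, where $a_n>0$ and $\limsup_{n\in\mathcal N}a_n^{1/n}\le\lambda$. Then almost surely $\limsup_{n\in\mathcal N}Y_n^{1/n}\le\lambda$.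
\end{lemma}

\begin{proof}
By Markov's inequality $\mathbb P(Y_n>n^2a_n)\le n^{-2}$. By the Borel--Cantelli lemma, almost surely $Y_n\le n^2a_n$ for all large $n\in\mathcal N$.
\end{proof}

Let $T$ be a tree with spine $S$, and let $d(x,y)$ be the distance in $T$; between vertices of the subtree $S$ it is also the distance in $S$. For $y\in V(T)$ let $v(y)$ be the vertex of $S$ nearest to $y$. For $y\notin S$ it is the endpoint of the edge that joins the component of $y$ in $T\setminus S$ to $S$, so every path from $y$ to $S$ passes through it:
\begin{equation}\label{eq:proj}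
d(x,y)=d(x,v(y))+d(v(y),y)\qquad(x\in S,\ y\in V(T)).
\end{equation}
For $x\in S$ let $X_x=\#\{y:v(y)=x\}$; this counts $x$ and the finite trees attached at $x$. The transports below are set to zero on graphs that are not trees with a nonempty spine. They are measurable because, by K\"onig's lemma, $x\in S$ if and only if $x$ is the midpoint of a path of length $2n$ for every $n$.

In the rest of this section $(T,o)$ is a unimodular random rooted tree with almost surely infinitely many ends.

\begin{lemma}\label{lem:root}
Let $E$ be an event that does not depend on the choice of the root. Then $\mathbb P(E)=\mathbb E[1_E\,1_{o\in S}\,X_o]$. In particular $\mathbb E[1_{o\in S}X_o]=1$, and $\mathbb P(E,\,o\in S)=0$ implies $\mathbb P(E)=0$.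
\end{lemma}

\begin{proof}
Let $f(T,x,y)=1_E\,1\{y=v(x)\}$. The root sends mass $1_E$ and receives mass $1_E1_{o\in S}X_o$. Apply \eqref{eq:mtp}.
\end{proof}

So a typical vertex of the spine carries a finite tree of finite mean size. By \eqref{eq:proj}, $|B_T(x,n)|\le\sum_{z\in B_S(x,n)}X_z$ for $x\in S$, and a law of large numbers for this sum would bound $|B_T(x,n)|$ by a constant multiple of $|B_S(x,n)|$. This is the reason to guess that the growth rates agree, and under a uniform hypothesis the guess is correct.

\begin{proposition}\label{prop:uniform}
Suppose there are constants $C$ and $\beta\ge1$ such that almost surely $|B_S(x,r)|\le C\beta^r$ for all $x\in S$ and $r\ge0$. Then $\overline{\operatorname{gr}}(T)\le\beta$ almost surely.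
\end{proposition}

\begin{proof}
Let $f_n(T,x,y)=1\{x\in S,\ d(x,v(y))\le n\}$. By \eqref{eq:proj} the root sends mass at least $1_{o\in S}|B_T(o,n)|$. It receives mass $|B_S(v(o),n)|\le C\beta^n$. Hence $\mathbb E[1_{o\in S}|B_T(o,n)|]\le C\beta^n$, and Lemma~\ref{lem:moment} gives $\overline{\operatorname{gr}}(T)\le\beta$ almost surely on $\{o\in S\}$. Apply Lemma~\ref{lem:root} to $E=\{\overline{\operatorname{gr}}(T)>\beta\}$.
\end{proof}

For example, if the spine is almost surely the $k$-regular tree, $k\ge3$, then $\operatorname{gr}(T)=k-1$ by \eqref{eq:ball} and the proposition, whatever finite trees are attached. But the hypothesis $\operatorname{gr}(S)=\gamma$ gives, for $\beta>\gamma$, only a bound $|B_S(x,r)|\le C(x)\beta^r$ with a constant that depends on $x$. A counterexample has to exploit vertices of the spine whose balls are abnormally large up to a large radius, and it should attach large finite trees exactly there: such a tree is rare, but it is close to very many vertices of the spine.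

\section{The mechanism for $d=5$ and $\gamma=\sqrt2$}\label{sec:idea}

A complete binary tree of depth $i$ looks very different from its top vertex, the \emph{apex}, and from a leaf. The apex sees $2^i$ leaves at distance $i$. A leaf has to climb $j$ steps and descend $j$ steps to reach the $2^{j-1}$ leaves whose lowest common ancestor with it has height $j$; it sees growth $\sqrt2$ only. We build the spine from such trees, glued along their leaves, which we call \emph{ports}. Seen from a port the spine will have growth $\sqrt2$, and the apexes are the abnormal vertices.

Now join the apex to the root of a \emph{bush}, a complete $4$-ary tree of depth $h_i=\lfloor i/2\rfloor$, and call the result the block $F_i$ (Figure~\ref{fig:block}). The bush has $4^{h_i}\in[2^{i-1},2^i]$ leaves, about as many as there are ports. But the bush branches faster: its leaves are at distance $i+1+h_i\approx 3i/2$ from a port, while the far half of the ports is at distance $2i$. A port of $F_i$ therefore sees about $2^i=(2^{2/3})^{3i/2}$ vertices within distance about $3i/2$.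

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.55cm,y=0.6cm]
\foreach \k in {0,...,7} \draw[thick] ({2*\k},0)--({2*\k+0.5},1)--({2*\k+1},0);
\foreach \k in {0,...,3} \draw[thick] ({4*\k+0.5},1)--({4*\k+1.5},2)--({4*\k+2.5},1);
\foreach \k in {0,1} \draw[thick] ({8*\k+1.5},2)--({8*\k+3.5},3)--({8*\k+5.5},2);
\draw[thick] (3.5,3)--(7.5,4)--(11.5,3);
\draw (7.5,4)--(7.5,5);
\foreach \k in {0,...,3} {\draw (7.5,5)--({4*\k+1.5},6);
  \foreach \m in {0,...,3} \draw ({4*\k+1.5},6)--({4*\k+\m},7);}
\foreach \k in {0,...,15} {\draw[dashed] (\k,0)--(\k,-1);
  \fill (\k,0) circle (2pt); \draw[fill=white] (\k,7) circle (2pt);}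
\fill (7.5,4) circle (2.5pt);
\node[right] at (7.8,4.25) {apex};
\node[right] at (15.4,0) {ports};
\node[right] at (15.4,6.5) {bush};
\end{tikzpicture}
\caption{The block $F_4$ for $d=5$, $\gamma=\sqrt2$. The binary tree of depth $4$ (thick edges) belongs to the spine; its $16$ leaves are the ports, each joined by a dashed edge to a port of another block. The bush, a $4$-ary tree of depth $2$, is joined to the apex and does not belong to the spine. From any port, all $16$ leaves of the bush are at distance $7$, while the farthest ports are at distance $8$.}\label{fig:block}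
\end{figure}

We glue blocks into an infinite tree: each port is joined by an edge to a port of a new block, which has type $i$ with probability $\pi_i$, independently of everything else. The construction has to meet three requirements.

\emph{The tree must be unimodular.} If blocks of type $i$ occur with density $w_i$, a typical port lies in a block of type $i$ with probability proportional to $2^iw_i$. So $w_i=\pi_i2^{-i}$, and a typical vertex lies in a block of type $i$ with probability proportional to $w_i|F_i|$. These numbers have to be summable. They are, because $|F_i|<2^{i+1}+\frac43\,2^i<4\cdot2^i$. This is what limits the size of the bush to about the number of ports.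

\emph{Chains of blocks must not raise the growth of the spine above $\sqrt2$.} A block of type $i$ that is entered at distance $t$ from the root leads to $2^{j-1}$ blocks entered at distance $t+2j+1$, for $j=1,\dots,i$. Give a block entered at distance $t$ the weight $2^{-t/2}$. The expected total weight is multiplied from one generation of blocks to the next by
\[
\rho=\sum_i\pi_i\sum_{j=1}^i2^{j-1}2^{-(2j+1)/2}=2^{-3/2}\sum_i i\,\pi_i .
\]
If $\rho<1$, the expected number of blocks entered at distance $t$ is $O(2^{t/2})$.

\emph{Large blocks must be close.} The gain at radius $3i/2$ is visible from the root only if some block of type $i$ is entered at distance $o(i)$. The number of blocks within distance $t$ grows exponentially in $t$, so if $\pi_i$ decays polynomially, a block of type $i$ appears at distance $O(\log i)$.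

The choice $\pi_i=i^{-3}/\zeta(3)$ meets the last two requirements, since $\sum_ii\pi_i=\zeta(2)/\zeta(3)<2$. With a bush on every block the growth is $2^{2/3}$. With bushes only on the types in a very sparse set $J$, the ball grows like $2^{2n/3}$ at the radii where a new size of bush is seen, and like $2^{n/2}$ just before the next size comes within reach.

For general $\gamma$ and $D$, a block of height $k$ has about $M=\gamma^{2k}$ ports and a $D$-ary bush of depth $h$ with $D^h=M$. Then $k+h=\log M\,\bigl(\frac1{2\log\gamma}+\frac1{\log D}\bigr)$, that is, $M=g(\gamma,D)^{k+h}$. This is the origin of \eqref{eq:g}. The bush is seen before the far ports exactly when $h<k$, which is the condition $\gamma^2<D$. The next lemma says that no other choice of $k$ does better at a given radius; its second part is needed for Theorem~\ref{thm:bound}.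

\begin{lemma}\label{lem:g}
Let $\beta>1$, $D\ge2$, $g=g(\beta,D)$ and $0\le k\le m$. Then
\[
\min\{\beta^{2k},\,D^{m-k}\}\le g^m\qquad\text{and}\qquad \min\{\beta^{2k},\,\beta^kD^{(m-k)/2}\}\le\max\{\beta,g\}^m .
\]
\end{lemma}

\begin{proof}
Let $k_*=m\log D/(\log D+2\log\beta)$. Since $\log g=2\log\beta\log D/(\log D+2\log\beta)$, we have $\beta^{2k_*}=D^{m-k_*}=g^m$. For $k\le k_*$ we get $\beta^{2k}\le g^m$, which proves both inequalities. Let $k\ge k_*$. Then $D^{m-k}\le g^m$, which proves the first. If $\beta^2\ge D$, then $\beta^kD^{(m-k)/2}\le\beta^m$. If $\beta^2<D$, then $\beta^kD^{(m-k)/2}=D^{m/2}(\beta/\sqrt D)^k$ is decreasing in $k$, so it is at most $(\beta^{2k_*}D^{m-k_*})^{1/2}=g^m$.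
\end{proof}

\section{The construction}\label{sec:construction}

Fix $d\ge3$, $D=d-1$ and $1<\gamma<\sqrt D$, and put $g=g(\gamma,D)$, so that $g>\gamma$.

\subsection{Blocks}

We need finite trees in which the number of ports below a vertex of height $j$ is about $\gamma^{2j}$. Since $\gamma^2$ need not be an integer, we branch $q$-fold at some heights and not at all at the others. Let
\[
q=\lceil\gamma^2\rceil,\qquad \theta=\frac{\log q}{2\log\gamma},\qquad P_j=q^{\lfloor j/\theta\rfloor}\quad(j\ge0),\qquad \kappa_i=\lceil\theta i\rceil\quad(i\ge1).
\]
From $1<\gamma^2<D$ we get $2\le q\le D$, and $q-1<\gamma^2\le q$ gives $\theta\ge1$. Since $q^{1/\theta}=\gamma^2$,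
\begin{equation}\label{eq:P}
\gamma^{2j}/q\le P_j\le\gamma^{2j}\qquad(j\ge0).
\end{equation}
For integers $i,j$ we have $i\le j/\theta$ if and only if $\kappa_i\le j$, and $\kappa_1<\kappa_2<\cdots$ because $\theta\ge1$. So $\lfloor j/\theta\rfloor$ is the number of $i$ with $\kappa_i\le j$. Hence $c_j=P_j/P_{j-1}$ equals $q$ if $j\in\{\kappa_1,\kappa_2,\dots\}$ and $1$ otherwise, and $P_{\kappa_i}=q^i$. By \eqref{eq:P}, $q^i\le\gamma^{2\kappa_i}\le q^{i+1}$. In Section~\ref{sec:idea}, $q=2$, $\theta=1$ and $\kappa_i=i$. For $d=3$ we always have $q=2$ and $\theta>1$.

Fix an infinite set $J\subset\{1,2,\dots\}$; it will be chosen at the end of Section~\ref{sec:growth}. The \emph{block} $F_i$ of \emph{type} $i\ge1$ is the following finite tree. It has an \emph{apex} at height $\kappa_i$, and each vertex of height $j\ge1$ has $c_j$ children of height $j-1$. The vertices of height $0$ are the \emph{ports}. If $i\in J$, the apex is also joined by an edge to the root of a complete $D$-ary tree of depth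
\[
h_i=\Bigl\lfloor \frac{2\kappa_i\log\gamma}{\log D}\Bigr\rfloor,\qquad\text{so that}\qquad \gamma^{2\kappa_i}/D\le D^{h_i}\le\gamma^{2\kappa_i},
\]
the \emph{bush} of the block. The vertices that are not in the bush form the \emph{core}.

Below a vertex of height $j$ there are $c_j\cdots c_1=P_j$ ports. So $F_i$ has $\ell_i=q^i$ ports and $q^i/P_j\le q^{i+1}\gamma^{-2j}$ core vertices of height $j$. The bush has at most $2D^{h_i}\le2\gamma^{2\kappa_i}\le2q^{i+1}$ vertices. The number $N_i$ of vertices of $F_i$ therefore satisfies
\begin{equation}\label{eq:N}
N_i\le C_0\ell_i,\qquad C_0=\frac{q}{1-\gamma^{-2}}+2q .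
\end{equation}

\begin{lemma}\label{lem:port}
Let $a$ be a port of $F_i$.
\begin{itemize}
\item[(1)] Every other port is at distance $2j$ from $a$ for some $1\le j\le\kappa_i$, and exactly $P_j-P_{j-1}$ ports are at distance $2j$.
\item[(2)] At most $q(m+1)^2\gamma^m$ core vertices are within distance $m$ of $a$.
\item[(3)] At most $2g^m$ bush vertices are within distance $m$ of $a$, and none if $m\le\kappa_i$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) The ports at distance $2j$ are those below the ancestor of $a$ of height $j$ but not below its ancestor of height $j-1$.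

(2) Let a core vertex have height $j-l$, where $j$ is the height of its lowest common ancestor with $a$ and $0\le l\le j$. Its distance from $a$ is $s=j+l\ge2l$. For given $j,l$ there are at most $P_j/P_{j-l}\le q\gamma^{2l}\le q\gamma^s$ such vertices, by \eqref{eq:P}. For given $s$ there are at most $s+1$ pairs $(j,l)$. Sum over $s\le m$.

(3) The root of the bush is at distance $\kappa_i+1$ from $a$. If $m\ge\kappa_i+1$, the vertices in question have depth at most $\min(h_i,m-\kappa_i-1)$ in the bush, so their number is at most $2\min\{\gamma^{2\kappa_i},D^{m-\kappa_i}\}\le2g^m$ by Lemma~\ref{lem:g}.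
\end{proof}

\subsection{The random tree}

Let $\pi_i=i^{-3}/\zeta(3)$ and $w_i=\pi_i/\ell_i$. A \emph{branch} $R$ is a random tree with a distinguished vertex, defined recursively. Choose a type $i$ with probability $\pi_i$ and then a uniformly random port $a$ of $F_i$, the \emph{entrance}; each pair $(i,a)$ has probability $w_i$. Take a copy of $F_i$ with distinguished vertex $a$, and join each other port by an edge to the distinguished vertex of an independent copy of $R$. The recursion is carried out generation by generation, with finitely many independent choices in each.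

By \eqref{eq:N}, $Z=\sum_iw_iN_i\le C_0<\infty$. To define $(T,o)$, choose a type $i_0$ with probability $w_{i_0}N_{i_0}/Z$ and a uniformly random vertex $o$ of $F_{i_0}$; each pair $(i_0,o)$ has probability $w_{i_0}/Z$. Take a copy of $F_{i_0}$, the \emph{root block}, and join each of its ports by an edge to the distinguished vertex of an independent copy of $R$. Contracting each block to a point turns $T$ into a tree of blocks; the blocks at distance $n$ from the root block in this tree form \emph{generation} $n$.

\begin{lemma}\label{lem:spine}
The degrees in $T$ are at most $d$, and the union $S$ of all bi-infinite paths in $T$ is $T$ with all bushes deleted.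
\end{lemma}

\begin{proof}
Ports have degree $2$. A core vertex of height $j\ge1$ has $c_j\le q\le D$ children and at most one more neighbor, its parent or the root of the bush. Bush vertices have degree at most $D+1$.

A bush is finite and is attached by a single edge, so no bi-infinite path enters it. A core vertex lies on a path between two ports of its block, namely a path from a port below it up to the apex and down through another child of the apex; the apex has $c_{\kappa_i}=q\ge2$ children. From each of the two ports the path continues to infinity outside the block, because every block that it enters has a second port.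
\end{proof}

\begin{lemma}\label{lem:unimodular}
The random rooted tree $(T,o)$ is unimodular.
\end{lemma}

\begin{proof}
We compute both sides of \eqref{eq:mtp} by recording the blocks and ports on the path from $o$ to $x$; the point is that the resulting weight is unchanged when the path is reversed. For $n\ge1$, a \emph{chain} of length $n$ is a string
\[
\sigma=(i_0,\dots,i_n;\ e_0,a_1,e_1,a_2,\dots,e_{n-1},a_n),
\]
where $e_0$ is a port of $F_{i_0}$, $a_n$ is a port of $F_{i_n}$, and $a_k\ne e_k$ are ports of $F_{i_k}$ for $0<k<n$. A chain of length $0$ is a type $\sigma=(i_0)$. Put $w(\sigma)=w_{i_0}\cdots w_{i_n}$. Let $T_\sigma$ be the random tree obtained from disjoint copies of $F_{i_0},\dots,F_{i_n}$ by joining $e_{k-1}$ to $a_k$ for $1\le k\le n$ and joining each remaining port to the distinguished vertex of an independent copy of $R$.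

For $v\in F_{i_0}$ let $E_{\sigma,v}$ be the event that the root block has type $i_0$, that $o=v$, and that, for $k=1,\dots,n$ in turn, the block attached to the port $e_{k-1}$ of the previous block has type $i_k$ and entrance $a_k$. These choices are independent, so $\mathbb P(E_{\sigma,v})=w(\sigma)/Z$, and conditionally on $E_{\sigma,v}$ the tree has the law of $T_\sigma$. For each vertex $x$ in a block of generation $n$ there is exactly one triple $(\sigma,v,u)$, with $\sigma$ of length $n$, $v\in F_{i_0}$ and $u\in F_{i_n}$, such that $E_{\sigma,v}$ occurs and $x$ is the vertex $u$ of the last block of the chain. Hence for $f\ge0$ as in \eqref{eq:mtp}, with sums over chains of all lengths,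
\begin{align*}
\mathbb E\sum_xf(T,o,x)&=\frac1Z\sum_\sigma w(\sigma)\sum_{v\in F_{i_0}}\sum_{u\in F_{i_n}}\mathbb Ef(T_\sigma,v,u),\\
\mathbb E\sum_xf(T,x,o)&=\frac1Z\sum_\sigma w(\sigma)\sum_{v\in F_{i_0}}\sum_{u\in F_{i_n}}\mathbb Ef(T_\sigma,u,v).
\end{align*}
The reversal $\sigma\mapsto\sigma^*=(i_n,\dots,i_0;\ a_n,e_{n-1},a_{n-1},\dots,a_1,e_0)$ is a bijection of the set of chains with $w(\sigma^*)=w(\sigma)$. The tree $T_{\sigma^*}$ is built from the same blocks, joined at the same ports, as $T_\sigma$, with the first and the last block exchanged. So the term of $\sigma^*$ in the first sum equals the term of $\sigma$ in the second. All terms are nonnegative, so the sums are equal.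
\end{proof}

The symmetry requires that the first block of a chain carries the same weight $w_i$ as the last one. This dictates the law of the root, and \eqref{eq:N} is what makes it a probability law. Since $\pi_i$ decays polynomially, bushes with $\ell_i^{1+\varepsilon}$ vertices on all blocks would give $Z=\infty$.

\section{Growth of the spine and of the tree}\label{sec:growth}

The pair $(i_0,o)$ takes countably many values, so it suffices to prove almost sure statements conditionally on it. In this section $\mathbb P$ and $\mathbb E$ are conditional on $(i_0,o)$. The root block is finite and does not affect growth rates.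

\subsection{Upper bounds}

For a block $B$ other than the root block, let $t(B)$ be the distance from $o$ to the entrance of $B$; every path from $o$ into $B$ passes through the entrance. Let $K_t$ be the number of blocks with $t(B)=t$. Lemma~\ref{lem:port} bounds the contribution of one block to a ball, uniformly in its type, so it remains to count blocks.

\begin{lemma}\label{lem:count}
There is a finite $C_1=C_1(i_0)$ such that $\mathbb EK_t\le C_1\gamma^t$ for all $t$.
\end{lemma}

\begin{proof}
Let $U_n=\sum_B\gamma^{-t(B)}$, the sum over the blocks of generation $n\ge1$. Then $U_1\le\ell_{i_0}$. If $B$ has type $i$, a port of $B$ at distance $2j$ from the entrance leads to a block $B'$ of the next generation with $t(B')=t(B)+2j+1$. The numbers $t(B)$ for $B$ in generation $n$ are determined by the earlier generations, and the types of these $B$ are independent of the earlier generations with law $\pi$. By Lemma~\ref{lem:port}(1), $\mathbb EU_{n+1}=\rho\,\mathbb EU_n$ with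
\[
\rho=\sum_i\pi_i\sum_{j=1}^{\kappa_i}(P_j-P_{j-1})\gamma^{-(2j+1)} .
\]
The difference $P_j-P_{j-1}$ vanishes unless $j\in\{\kappa_1,\kappa_2,\dots\}$, and then it equals $(1-\frac1q)P_j\le(1-\frac1q)\gamma^{2j}$. Exactly $i$ such indices satisfy $j\le\kappa_i$. Using $\gamma>\sqrt{q-1}$, then $2\sqrt{q-1}\le q$, and $\zeta(2)<2$, $\zeta(3)>1$, we get
\[
\rho\le\frac{q-1}{q\gamma}\sum_ii\,\pi_i\le\frac{\sqrt{q-1}}q\cdot\frac{\zeta(2)}{\zeta(3)}\le\frac{\zeta(2)}{2\zeta(3)}<1 .
\]
Therefore $\sum_t\gamma^{-t}\,\mathbb EK_t=\sum_{n\ge1}\mathbb EU_n\le\ell_{i_0}/(1-\rho)=:C_1$.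
\end{proof}

Let $Y_n^{\mathrm{core}}$ and $Y_n^{\mathrm{bush}}$ be the numbers of core and of bush vertices in $B_T(o,n)$ outside the root block. A vertex of a block $B$ lies in $B_T(o,n)$ if and only if it is within distance $n-t(B)$ of the entrance of $B$. By Lemmas~\ref{lem:port} and~\ref{lem:count}, and since $\gamma<g$,
\begin{align*}
\mathbb EY_n^{\mathrm{core}}&\le\sum_{t\le n}C_1\gamma^t\cdot q(n+1)^2\gamma^{n-t}\le C_1q\,(n+1)^3\gamma^n,\\
\mathbb EY_n^{\mathrm{bush}}&\le\sum_{t\le n}C_1\gamma^t\cdot2g^{n-t}\le2C_1(n+1)g^n .
\end{align*}
Lemma~\ref{lem:moment} shows that almost surely, for every choice of $J$,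
\begin{equation}\label{eq:upper}
\limsup_n|S\cap B_T(o,n)|^{1/n}\le\gamma\qquad\text{and}\qquad\overline{\operatorname{gr}}(T)\le g .
\end{equation}

\subsection{Large blocks near the root}

To find a block of type $i$, which has probability of order $i^{-3}$, we need many more than $i^3$ independent trials at distance $O(\log i)$. We find them in a subfamily of blocks that grows exponentially in the generation while the distance to $o$ grows at most linearly.

\begin{lemma}\label{lem:near}
There is a deterministic $A<\infty$ such that almost surely, for all large $i$, some block $B$ of type $i$ has $t(B)\le A\log i$.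
\end{lemma}

\begin{proof}
Fix a port of the root block, and let $B_0$ be the block attached to it; $\Delta=t(B_0)$ is finite. By Lemma~\ref{lem:port}(1), within distance $2\kappa_2$ of the entrance a block of type $1$ has $q-1\ge1$ other ports, and a block of type at least $2$ has $P_{\kappa_2}-1=q^2-1\ge3$ other ports. In each block select one of these ports if the type is $1$ and two if the type is at least $2$, by a rule that depends only on the type and the entrance. Keep $B_0$, at level $0$, and recursively keep the blocks attached to the selected ports of kept blocks, at the next level. A kept block at level $m$ has $t(B)\le\Delta+m(2\kappa_2+1)$.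

Let $W_m$ be the number of kept blocks at level $m$. It is determined by the blocks at earlier levels, and given these, the types at level $m$ are independent with law $\pi$. So $(W_m)$ is a Galton--Watson process with $W_0=1$ and offspring number $\xi\in\{1,2\}$, where $\mathbb P(\xi=1)=\pi_1<1$. We need a bound on the probability that $W_m$ is small, and we use a negative moment. Put $\eta=\mathbb E[\xi^{-1}]=(1+\pi_1)/2<1$. If $\xi_1,\dots,\xi_W$ are the offspring numbers at a level of size $W$, the Cauchy--Schwarz inequality gives $W^2\le\sum_k\xi_k\cdot\sum_k\xi_k^{-1}$, so $(\sum_k\xi_k)^{-1}\le W^{-2}\sum_k\xi_k^{-1}$. Hence $\mathbb E[W_{m+1}^{-1}\mid W_m]\le\eta W_m^{-1}$ and $\mathbb E[W_m^{-1}]\le\eta^m$.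

Let $m(i)=\lceil6\log i/\log(1/\eta)\rceil$. By Markov's inequality $\mathbb P(W_{m(i)}<i^4)\le i^4\eta^{m(i)}\le i^{-2}$. Moreover
\[
\mathbb P\bigl(W_{m(i)}\ge i^4,\ \text{no kept block at level $m(i)$ has type $i$}\bigr)\le(1-\pi_i)^{i^4}\le e^{-i/\zeta(3)} .
\]
Both bounds are summable, so almost surely, for all large $i$, some kept block at level $m(i)$ has type $i$. If $A>6(2\kappa_2+1)/\log(1/\eta)$, then $\Delta+m(i)(2\kappa_2+1)\le A\log i$ for large $i$.
\end{proof}

Deleting a block of type $i$ leaves $q^i$ infinite components, each of which contains a ray, so $T$ has at least $q^i$ ends. By Lemma~\ref{lem:near}, $T$ has infinitely many ends almost surely, and $S$ is its spine.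

\subsection{Proof of Theorem~\ref{thm:examples}}

We use one elementary fact. If $b_n\ge1$ is nondecreasing and $r_1<r_2<\cdots$ satisfy $r_{i+1}/r_i\to1$, then $\liminf_nb_n^{1/n}\ge\liminf_ib_{r_i}^{1/r_i}$, because $b_n^{1/n}\ge(b_{r_i}^{1/r_i})^{r_i/r_{i+1}}$ for $r_i\le n<r_{i+1}$.

\emph{The spine.} Let $r_i=\lceil A\log i\rceil+2\kappa_i$, so $r_i/i\to2\theta$. By Lemma~\ref{lem:near}, for large $i$ the ball $B_T(o,r_i)$ contains all $q^i$ ports of a block of type $i$, and $q^{i/r_i}\to q^{1/(2\theta)}=\gamma$. With the fact above and \eqref{eq:upper}, $|S\cap B_T(o,n)|^{1/n}\to\gamma$ almost surely. By \eqref{eq:proj}, $S\cap B_T(o,n)=B_S(v(o),n-d(o,v(o)))$, so $\operatorname{gr}(S)=\gamma$ almost surely, for every $J$.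

\emph{The bushes.} For $i\in J$ let $n_i=\lceil A\log i\rceil+\kappa_i+1+h_i$. For large $i\in J$ the ball $B_T(o,n_i)$ contains a whole bush of type $i$, so $|B_T(o,n_i)|\ge D^{h_i}\ge\gamma^{2\kappa_i}/D$. Since $\kappa_i\ge i$, we have $n_i/\kappa_i\to1+2\log\gamma/\log D$, and
\begin{equation}\label{eq:lower}
\liminf_{i\to\infty,\ i\in J}\frac{\log|B_T(o,n_i)|}{n_i}\ge\frac{2\log\gamma\,\log D}{\log D+2\log\gamma}=\log g\qquad\text{almost surely}.
\end{equation}

\emph{Part (a).} Take $J=\{1,2,\dots\}$. Then $n_i$ is increasing and $n_i/i$ has a positive limit, so $n_{i+1}/n_i\to1$. By \eqref{eq:lower} and the fact above, $\underline{\operatorname{gr}}(T)\ge g$. With \eqref{eq:upper}, $\operatorname{gr}(T)=g$ almost surely.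

\emph{Part (b).} Take $J=\{i_1<i_2<\cdots\}$ with $i_{r+1}/i_r\to\infty$, for example $i_r=r!$. By \eqref{eq:upper} and \eqref{eq:lower}, $\overline{\operatorname{gr}}(T)=g$ almost surely. Since $T\supset S$, $\underline{\operatorname{gr}}(T)\ge\gamma$. For the reverse inequality we look at the radii $m_r=\kappa_{i_{r+1}}$, which are too small for bushes of type $i_{r+1}$ and much larger than the height of the smaller blocks with a bush. By Lemma~\ref{lem:port}(3), the bush of a block $B$ of type $i$ other than the root block meets $B_T(o,m_r)$ only if $t(B)\le m_r$ and $\kappa_i<m_r$, that is, $i\in\{i_1,\dots,i_r\}$. Such a bush has at most $2\gamma^{2\kappa_{i_r}}$ vertices. By Lemma~\ref{lem:count},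
\[
\mathbb EY^{\mathrm{bush}}_{m_r}\le2C_1(m_r+1)\,\gamma^{m_r}\gamma^{2\kappa_{i_r}}=\gamma^{m_r(1+o(1))},
\]
because $\kappa_{i_r}/m_r\le(\theta i_r+1)/(\theta i_{r+1})\to0$. Lemma~\ref{lem:moment} with $\mathcal N=\{m_r\}$ gives $\limsup_r(Y^{\mathrm{bush}}_{m_r})^{1/m_r}\le\gamma$. Since $|B_T(o,m_r)|\le N_{i_0}+|S\cap B_T(o,m_r)|+Y^{\mathrm{bush}}_{m_r}$, \eqref{eq:upper} yields $\underline{\operatorname{gr}}(T)\le\gamma$ almost surely.

Together with Lemmas~\ref{lem:spine} and~\ref{lem:unimodular}, this proves Theorem~\ref{thm:examples}. The hypothesis $\gamma^2<D$ was used for $q\le D$, which bounds the degrees in the core, and for $g>\gamma$.\qed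

\section{Upper bounds for all unimodular trees}\label{sec:bound}

We prove Theorem~\ref{thm:bound}. Put $\Phi(\beta)=\max\{\beta,g(\beta,D)\}$ in case (i) and $\Phi(\beta)=\beta^2$ in case (ii). In both cases $\Phi$ is continuous on $[1,\infty)$; at $\beta=1$, note that $g(\beta,D)\to1$ as $\beta\downarrow1$ by \eqref{eq:g}.

\subsection{Localization}

The proof of Proposition~\ref{prop:uniform} needs a deterministic bound on balls. We recover one by letting only those vertices send mass at which the bound holds. For rational $\beta>1$ and an integer $C\ge1$ let
\[
S_{\beta,C}=\{x\in S:\ |B_S(x,r)|\le C\beta^r\text{ for all }r\ge0\}.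
\]
We shall prove that for fixed $\beta$ and $C$ there is a polynomial $p$ with
\begin{equation}\label{eq:key}
\mathbb E\bigl[1_{o\in S_{\beta,C}}\,|B_T(o,n)|\bigr]\le p(n)\,\Phi(\beta)^n\qquad(n\ge1).
\end{equation}

This implies the bounds of the theorem. By Lemma~\ref{lem:moment}, almost surely, simultaneously for the countably many pairs $(\beta,C)$, the relation $o\in S_{\beta,C}$ implies $\overline{\operatorname{gr}}(T)\le\Phi(\beta)$. Suppose $o\in S$ and $\bar\gamma<\infty$; note that $\bar\gamma\ge1$. For rational $\beta>\bar\gamma$ we have $|B_S(o,r)|\le\beta^r$ for large $r$, so $o\in S_{\beta,C}$ for some $C$. Letting $\beta\downarrow\bar\gamma$ gives $\overline{\operatorname{gr}}(T)\le\Phi(\bar\gamma)$. So the root-independent event $E=\{\bar\gamma<\infty,\ \overline{\operatorname{gr}}(T)>\Phi(\bar\gamma)\}$ has $\mathbb P(E,\,o\in S)=0$, and $\mathbb P(E)=0$ by Lemma~\ref{lem:root}. If $\bar\gamma=\infty$, which by \eqref{eq:ball} can happen only in case (ii), there is nothing to prove.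

From now on $\beta$ and $C$ are fixed. We write $S_*=S_{\beta,C}$ and call its vertices \emph{good}.

\subsection{The bound without a degree condition}

Let $f_n(T,x,y)=1\{x\in S_*,\ d(x,v(y))\le n\}$. By \eqref{eq:proj} the root sends mass at least $1_{o\in S_*}|B_T(o,n)|$. It receives mass $|S_*\cap B_S(v(o),n)|$. The center $v(o)$ need not be good, but if the set $S_*\cap B_S(v(o),n)$ is nonempty, it contains a good vertex $x$ and lies in $B_S(x,2n)$, so it has at most $C\beta^{2n}$ elements. Now \eqref{eq:mtp} gives \eqref{eq:key} with $\Phi(\beta)=\beta^2$ and $p=C$. This proves (ii). The doubling of the radius is the loss that the apexes of Section~\ref{sec:construction} exploit.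

\subsection{The bound for degrees at most $d$}

The argument for (ii) allows every vertex $y$ to receive mass $C\beta^{2n}$. To improve it, we show that a good vertex $x$ has few vertices $y$ near it that receive much mass. If many good vertices $x'$ lie at the same distance from $v(y)$ as $x$, many of them branch off the path from $x$ to $v(y)$ at one vertex $z$. Since $x$ is good, there are few vertices $z$ with so much branching, and the degree bound limits the number of $y$ near each $z$. We sort the pairs $(x,y)$ by the amount of mass and the position of $z$.

For $v\in S$ and $j\ge0$ let $Q_j(v)=\#\{x'\in S_*:d(x',v)=j\}$. For $x,z\in S$ let $\mu(x,z)$ be the number of $x'\in S$ such that $z$ is the midpoint of the path from $x$ to $x'$; so $\mu(x,x)=1$. If $d(x,z)=l$, these $x'$ are at distance $2l$ from $x$, and $x'$ determines $z$. Hence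
\begin{equation}\label{eq:mu}
\sum_{z\in S:\ d(x,z)=l}\mu(x,z)\le|B_S(x,2l)|\le C\beta^{2l}\qquad(x\in S_*,\ l\ge0).
\end{equation}

Let $x\in S_*$ and $y\in V(T)$. Put $v=v(y)$ and $j=d(x,v)$, and let $x=z_0,z_1,\dots,z_j=v$ be the path from $x$ to $v$, which lies in $S$. Since $x$ is good, $Q_j(v)\ge1$. Let $x'$ be one of the vertices counted by $Q_j(v)$. The three paths between $x$, $x'$ and $v$ have a unique common vertex, the median, and it is some $z_l$. As $z_l$ lies on the path from $x'$ to $v$, we have $d(x',z_l)=j-(j-l)=l$. As it lies on the path from $x$ to $x'$, it is the midpoint of that path. Therefore $\sum_{l=0}^j\mu(x,z_l)\ge Q_j(v)$, and $\mu(x,z_l)\ge Q_j(v)/(j+1)$ for some $l$. The \emph{class} of the pair $(x,y)$ is the triple $(j,l,s)$, where $l$ is the smallest index with this property and $s\ge0$ is the integer with $2^s\le Q_j(v)<2^{s+1}$. For $x\in S_*$ let $A^n_{j,l,s}(x)$ be the number of $y\in B_T(x,n)$ such that $(x,y)$ has class $(j,l,s)$. By \eqref{eq:proj}, $0\le l\le j\le n$ for every such $y$.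

\begin{lemma}\label{lem:det}
Let $x\in S_*$. If $A^n_{j,l,s}(x)>0$, then
\begin{equation}\label{eq:s}
2^s\le C(n+1)\beta^{2l}.
\end{equation}
If the degrees are at most $D+1$, then
\begin{equation}\label{eq:det}
A^n_{j,l,s}(x)\le3C(n+1)\,\beta^{2l}D^{n-l}\,2^{-s}.
\end{equation}
\end{lemma}

\begin{proof}
Let $y\in B_T(x,n)$ be counted by $A^n_{j,l,s}(x)$. Then $\mu(x,z_l)\ge2^s/(n+1)$, and \eqref{eq:mu} gives \eqref{eq:s}. Also by \eqref{eq:mu}, at most $C(n+1)\beta^{2l}2^{-s}$ vertices $z\in S$ at distance $l$ from $x$ satisfy $\mu(x,z)\ge2^s/(n+1)$. The vertex $z_l$ is one of them, and it lies on the path from $x$ to $y$, so $d(z_l,y)\le n-l$. By \eqref{eq:ball} each $z$ accounts for at most $3D^{n-l}$ vertices $y$.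
\end{proof}

\begin{lemma}\label{lem:prob}
For all $n,j,l,s$ we have $\mathbb E\bigl[1_{o\in S_*}A^n_{j,l,s}(o)\bigr]\le2^{s+1}$.
\end{lemma}

\begin{proof}
Let $f(T,x,y)=1$ if $x\in S_*$, $d(x,y)\le n$ and $(x,y)$ has class $(j,l,s)$, and $f(T,x,y)=0$ otherwise. The root sends mass $1_{o\in S_*}A^n_{j,l,s}(o)$. If it receives any mass, then $Q_j(v(o))<2^{s+1}$, and every sender is a good vertex at distance $j$ from $v(o)$. So the mass received is less than $2^{s+1}$. Apply \eqref{eq:mtp}.
\end{proof}

The bound of Lemma~\ref{lem:prob} increases in $s$ and the bound \eqref{eq:det} decreases in $s$, so their geometric mean does not depend on $s$. Call a triple $(j,l,s)$ \emph{relevant} for $n$ if $0\le l\le j\le n$ and \eqref{eq:s} holds, and write $a=\mathbb E[1_{o\in S_*}A^n_{j,l,s}(o)]$. For a relevant triple, Lemma~\ref{lem:prob} and \eqref{eq:s} give $a\le2C(n+1)\beta^{2l}$. Since \eqref{eq:det} is deterministic, it also bounds $a$, and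
\[
a\le\Bigl(2^{s+1}\cdot3C(n+1)\beta^{2l}D^{n-l}2^{-s}\Bigr)^{1/2}\le3C(n+1)\,\beta^lD^{(n-l)/2}.
\]
By the second inequality of Lemma~\ref{lem:g},
\[
a\le3C(n+1)\min\{\beta^{2l},\ \beta^lD^{(n-l)/2}\}\le3C(n+1)\,\Phi(\beta)^n .
\]
In a relevant triple $s\le\log_2(C(n+1)\beta^{2n})=O(n)$, so there are $O(n^3)$ relevant triples, with a constant depending on $\beta$ and $C$. For $o\in S_*$ the ball $B_T(o,n)$ has $\sum A^n_{j,l,s}(o)$ vertices, and by Lemma~\ref{lem:det} only relevant triples contribute. Summing gives \eqref{eq:key} with $p(n)=O(n^4)$, which proves the bound in (i).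

Finally, on the event that $\operatorname{gr}(S)=\gamma$ exists and $\gamma\ge\sqrt{d-1}$, \eqref{eq:threshold} gives $g(\gamma,d-1)\le\gamma$, so $\overline{\operatorname{gr}}(T)\le\gamma$ almost surely. Since $T\supset S$, also $\underline{\operatorname{gr}}(T)\ge\gamma$. Hence $\operatorname{gr}(T)$ exists and equals $\gamma$. This completes the proof of Theorem~\ref{thm:bound}.\qed

\begin{remark}
When $2^s$ is as large as \eqref{eq:s} allows, the bounds of Lemmas~\ref{lem:prob} and~\ref{lem:det} are $\beta^{2l}$ and $D^{n-l}$ up to polynomial factors. These are the two quantities that bound the visible part of a bush in Lemma~\ref{lem:port}(3), with $l$ the height of the apex. In the proof above, the degree bound enters only through \eqref{eq:det}, and the hypothesis on the ends only to ensure that the spine is nonempty and that $D\ge2$. Unimodularity enters through Lemmas~\ref{lem:root} and~\ref{lem:prob} and the transport used for (ii); the example at the start of Section~\ref{sec:guess} shows that (i) fails without it.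
\end{remark}

\begin{thebibliography}{1}

\bibitem{AFH}
Mikl\'os Abert, Miko{\l}aj Fr\k{a}czyk, Ben Hayes,
\emph{Growth dichotomy for unimodular random rooted trees},
arXiv:2312.04611 (2023).

\end{thebibliography}
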